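\title{$\mathbb{Q}$-subcanonical points on cyclic unramified coverings of hyperelliptic curves}

\begin{abstract}
A point $x$ on a curve $X$ of genus $g\ge 2$ is $\mathbb{Q}$-subcanonical if $(2g-2)x-K_X$ is torsion in the Jacobian. We prove that for odd $d\ge 3$ and $g'\ge 2$ the generic cyclic unramified covering of degree $d$ of a hyperelliptic curve of genus $g'$ has no such point. A parameter count for the Pell--Abel equation forces a $\mathbb{Q}$-subcanonical point to lie over a Weierstrass point, and a degeneration to an elliptic curve with nodes excludes the points over Weierstrass points. The same method treats all degrees $d\ge2$, where the only exception is a family of hyperelliptic double coverings, and for odd $d$ it constrains the linear relations among the points that lie over Weierstrass points.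
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Fix an algebraically closed field $\mathbf{k}$ of characteristic $0$. A \emph{curve} is a smooth projective connected curve over an algebraically closed field containing $\mathbf{k}$; the few singular curves that occur are called nodal curves. For a curve $X$, let $\mathrm{Ch}^1(X)=\mathrm{Pic}(X)\otimes\mathbb{Q}$ be the group of divisors with rational coefficients modulo rational equivalence. Two integral divisors $A,A'$ have the same class in $\mathrm{Ch}^1(X)$ exactly when $n(A-A')\sim0$ for some $n\ge1$.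

A curve $X$ of genus $g\ge2$ with canonical divisor $K_X$ carries a distinguished class of degree one, namely $[K_X]/(2g-2)$. A point $x\in X$ is \emph{$\mathbb{Q}$-subcanonical} if
\[
[x]=\frac{[K_X]}{2g-2}\quad\text{in }\mathrm{Ch}^1(X),
\]
that is, if $(2g-2)x-K_X$ is a torsion point of the Jacobian. The basic example is a hyperelliptic curve $X'\colon y^2=\prod_{i=1}^{2g'+2}(x-b_i)$ of genus $g'\ge2$, with hyperelliptic involution $\iota\colon y\mapsto -y$ and Weierstrass points $w_i=(b_i,0)$. If $\infty_\pm$ are the two points over $x=\infty$, then $\operatorname{div}(x-b_i)=2w_i-\infty_+-\infty_-$ and $\operatorname{div}(dx/y)=(g'-1)(\infty_++\infty_-)$. Hence $2w_i\sim 2w_j$ and $K_{X'}\sim(2g'-2)w_i$: every Weierstrass point is $\mathbb{Q}$-subcanonical. Heuristically, for each fixed $n$ the equation $n((2g-2)x-K_X)\sim0$ imposes $g\geq 2$ conditions on a point with one degree of freedom. So the generic member of a family of curves should have no $\mathbb{Q}$-subcanonical point unless a symmetry produces one, as the involution $\iota$ does.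

The curves studied here test this expectation, because they have many symmetries. Let $f\colon X\to X'$ be an unramified Galois covering of curves with cyclic group of order $d$, where $X'$ is hyperelliptic of genus $g'\ge2$. We call $f$ a \emph{cyclic covering} of degree $d$. A generator $\sigma$ of the Galois group makes $X$ a $\mathbb{Z}/d$-torsor over $X'$. Recall that \'etale $\mathbb{Z}/d$-torsors over $X'$ are classified by $H^1(X',\mathbb{Z}/d)=\mathrm{Hom}(\pi_1(X'),\mathbb{Z}/d)\cong(\mathbb{Z}/d)^{2g'}$, and that the torsor with class $\eta$ is connected if and only if $\eta$ is surjective as a homomorphism, that is, has exact order $d$. Since $K_X=f^*K_{X'}$, the genus $g$ of $X$ satisfies $2g-2=d(2g'-2)$, and $[K_X]=(2g'-2)f^*[w]$ for any Weierstrass point $w$. Dividing by $2g'-2$ gives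
\begin{equation}\label{eq:subcan}
x\in X \text{ is $\mathbb{Q}$-subcanonical}\iff d[x]=f^*[w]\ \text{ in }\mathrm{Ch}^1(X).
\end{equation}
For $d=1$ the Weierstrass points satisfy this. For $d>1$ the natural candidates are the points $x$ over Weierstrass points: for them $f_*(d[x]-f^*[w])=0$, so the Jacobian of $X'$ offers no obstruction.

Let $M$ be the moduli space over $\mathbf{k}$ of cyclic coverings of degree $d$ of hyperelliptic curves of genus $g'$. For an irreducible component $M_0$ of $M$ with function field $\kappa$, the \emph{generic $X$ in $M_0$} is the curve $X$ of the covering that corresponds to the geometric point $\operatorname{Spec}\overline{\kappa}\to M_0$; its points are taken over $\overline\kappa$. For odd $d$ the space $M$ is known to be irreducible (this also follows from Lemma~\ref{lem:generic}), and we speak of \emph{the generic $X$}. The problem, posed as a conjecture in \cite{Qiu}, is whether for every odd $d\ge3$ and every $g'\ge2$ the generic $X$ has no $\mathbb{Q}$-subcanonical points. The conjecture is true.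

\begin{theorem}\label{thm:odd}
Let $d\ge3$ be odd and $g'\ge2$. Then the generic $X$ has no $\mathbb{Q}$-subcanonical points.
\end{theorem}

Equivalently, a very general covering, one outside a countable union of proper closed subsets of $M$, has no $\mathbb{Q}$-subcanonical points (Remark~\ref{rem:verygeneral}).

\subsection{The dihedral symmetry}\label{sub:dihedral}

To see what the symmetries of $X$ can force, we describe them. Put $N=2g'+2$.

\begin{lemma}\label{lem:dihedral}
Let $f\colon X\to X'$ be a cyclic covering of degree $d$. Then $\iota$ lifts to $X$, every lift $\tau$ satisfies $\tau^2=1$ and $\tau\sigma\tau^{-1}=\sigma^{-1}$, and $X\to\mathbb{P}^1$ is Galois with dihedral group of order $2d$. Call the $d$ lifts of $\iota$ \emph{reflections}. Every point over a Weierstrass point is fixed by exactly one reflection. If $d$ is odd, the reflections are conjugate under $\langle\sigma\rangle$, each reflection $\tau$ fixes exactly one point over each $w_i$ and no other point, and $X/\tau$ has genus $(d-1)(g'-1)/2$.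
\end{lemma}

\begin{proof}
The endomorphism $1+\iota^*$ of $H^1(X',\mathbb{Z}/d)$ is pushforward to $H^1(\mathbb{P}^1,\mathbb{Z}/d)=0$ followed by pullback, so $\iota^*\eta=-\eta$. This says that there is an automorphism $\tau$ of $X$ over $\iota$ with $\tau\sigma\tau^{-1}=\sigma^{-1}$; the lifts of $\iota$ are the $\sigma^k\tau$. The group $G=\langle\sigma,\tau\rangle$ has order $2d$ and $X/G=\mathbb{P}^1$. It permutes the $d$ points over $w_i$ transitively, so the stabilizer of such a point $x$ has order $2$. As $\langle\sigma\rangle$ acts freely, this stabilizer is generated by a lift of $\iota$, which we rename $\tau$. Then $\tau^2=1$, and $(\sigma^k\tau)^2=\sigma^k\sigma^{-k}\tau^2=1$ for all $k$.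

Let $d$ be odd. The stabilizer of $\sigma^kx$ is generated by $\sigma^k\tau\sigma^{-k}=\sigma^{2k}\tau$, and $k\mapsto 2k$ is a bijection of $\mathbb{Z}/d$. So the reflections are conjugate, and points over $w_i$ correspond bijectively to reflections. A fixed point of a reflection maps to a fixed point of $\iota$, so a reflection has exactly $N$ fixed points. Riemann--Hurwitz for $X\to Y=X/\tau$ reads $2d(g'-1)=2(2g_Y-2)+2g'+2$, which gives $g_Y=(d-1)(g'-1)/2$.
\end{proof}

Let $x$ lie over $w$, let $\tau$ be the reflection fixing $x$, and let $\varpi\colon X\to Y=X/\tau$ be the quotient. The class $\delta=d[x]-f^*[w]$ is $\tau$-invariant, so $\varpi^*\varpi_*\delta=\delta+\tau^*\delta=2\delta$. Hence $\delta=0$ if and only if the degree-zero class $\varpi_*\delta$ vanishes in $\mathrm{Ch}^1(Y)$. If $Y$ has genus $0$, symmetry alone makes $x$ a $\mathbb{Q}$-subcanonical point. For odd $d\ge3$ the genus of $Y$ is positive, which is the reason to expect Theorem~\ref{thm:odd}. The margin is thin: for $(d,g')=(3,2)$ the curve $Y$ has genus $1$, and the question for $x$ is whether a single degree-zero class on a curve of genus $1$ is torsion. For $d=2$ the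 curve $Y$ can be rational, and this is the only exception in any degree.

\begin{theorem}\label{thm:all}
Let $d\ge2$ and $g'\ge2$, and let $M_0$ be any irreducible component of $M$. The generic $X$ in $M_0$ has a $\mathbb{Q}$-subcanonical point if and only if $d=2$ and $X$ is given by
\[
y_1^2=D_1(x),\qquad y_2^2=D_2(x),\qquad \{\deg D_1,\deg D_2\}=\{2g',2\},
\]
where $X'$ is the curve $y^2=D_1D_2$ and $f$ is given by $y=y_1y_2$. In that case $X$ is hyperelliptic, and its $\mathbb{Q}$-subcanonical points are exactly its $2g+2$ Weierstrass points.
\end{theorem}

The equation $d[x]=f^*[w]$ is a linear relation among the $d$ points over $w$, and one can ask for all relations among the $dN$ points over Weierstrass points. Let $d\ge3$ be odd. Fix a reflection $\tau$, let $x_i$ be its fixed point over $w_i$, and put $x_{i,k}=\sigma^kx_i$ for $k\in\mathbb{Z}/d$. Then $f^*w_i=\sum_kx_{i,k}$, and $R_k=\sum_ix_{i,k}$ is the fixed divisor of the reflection $\sigma^k\tau\sigma^{-k}$.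

\begin{theorem}\label{thm:rel}
Let $d\ge3$ be odd, $g'\ge2$, and let $X$ be generic. If $\sum_{i,k}m_{i,k}[x_{i,k}]=0$ in $\mathrm{Ch}^1(X)$ with $m_{i,k}\in\mathbb{Q}$, then $m_{i,k}=a_i+c_k$ for some $a_i,c_k\in\mathbb{Q}$; that is, the relation has the form $\sum_ia_if^*w_i+\sum_kc_kR_k$. Consequently:
\begin{enumerate}
\item[(1)] The relations among the points over any $2g'+1$ of the $2g'+2$ Weierstrass points are spanned by the relations $f^*[w_i]=f^*[w_j]$. In particular, the $d$ points over any one Weierstrass point are linearly independent in $\mathrm{Ch}^1(X)$.
\item[(2)] Statement (1) fails in general for all $2g'+2$ Weierstrass points: for $(d,g')=(3,2)$ one has $R_k\sim K_X\sim2f^*w_1$ for each $k$.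
\end{enumerate}
\end{theorem}

\subsection{The method}

The proof of Theorem~\ref{thm:odd} treats two kinds of points by unrelated arguments. If $x$ satisfies \eqref{eq:subcan}, then $f(x)-w$ is torsion on $X'$. If $f(x)$ is not a Weierstrass point, this yields a solution of a Pell--Abel equation, and such solutions depend on too few parameters to occur on the generic hyperelliptic curve (Section~\ref{sec:pell}). For points over Weierstrass points we degenerate $X$ to an elliptic curve $E$ with nodes. A torsion relation then gives a function on $E$ that takes equal values at the glued points, and because the nodes can move while the function cannot, the function acquires symmetries that its divisor does not have (Sections \ref{sec:degen} and \ref{sec:proofs}). Section~\ref{sec:example} carries out this computation in the smallest case. To know that the chosen degeneration is a limit of the generic covering, we need an explicit parameter space (Section~\ref{sec:family}) and its irreducibility (Section~\ref{sec:monodromy}). Theorem~\ref{thm:rel} is proved in Section~\ref{sec:relations}. A reader interested only in Theorem~\ref{thm:odd} may skip Subsections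 \ref{sub:double}, \ref{sub:even}, \ref{sub:evenproof} and Section~\ref{sec:relations}.

\section{The smallest case: an elliptic curve with three nodes}\label{sec:example}

We first recall how to glue points. Let $C$ be a curve and let $a_1,a_1',\dots,a_r,a_r'$ be distinct points of $C$. In an affine open subset $\operatorname{Spec}A$ containing them, replace $A$ by the subring of all $\varphi$ with $\varphi(a_l)=\varphi(a_l')$ for every $l$. The result is an integral projective curve $C_0$ with normalization $C$, in which $a_l$ and $a_l'$ map to one point with completed local ring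
\begin{equation}\label{eq:node}
\{(\varphi,\varphi')\in\mathbf{k}[[s]]\times\mathbf{k}[[s']]:\ \varphi(0)=\varphi'(0)\},
\end{equation}
an ordinary node. Conversely, an integral curve whose only singularities are ordinary nodes is recovered in this way from its normalization and the pairs of points over the nodes.

\begin{lemma}\label{lem:nodal}
Let $\Delta$ be a divisor on $C$ supported away from the $a_l,a_l'$. Then $\mathcal{O}_{C_0}(\Delta)$ is trivial if and only if there is a rational function $F$ on $C$ with $\operatorname{div}F=\Delta$ and $F(a_l)=F(a'_l)$ for all $l$.
\end{lemma}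

\begin{proof}
The sheaf $\mathcal{O}_{C_0}(\Delta)$ is trivial if and only if it is generated by one rational function $F^{-1}$. Away from the nodes this means that $F$ has divisor $\Delta$. At a node the sheaf coincides with $\mathcal{O}_{C_0}$, and the condition is that $F$ be a unit of the local ring: regular and nonzero at $a_l$ and $a_l'$, with equal values.
\end{proof}

Take $g'=2$ and $d=3$, so $g=4$. Let two of the six branch points of $X'$ collide. The limit $X'_0$ is an elliptic curve $E'$, the double cover of $\mathbb{P}^1$ branched at the four remaining points, with two points $p'$ and $-p'$ glued; the origin $o'$ of $E'$ is the limit of a Weierstrass point $w$. Let $E\to E'$ be an isogeny whose kernel is generated by a point $t$ of order $3$, let $o$ be the origin of $E$, and let $p\in E$ lie over $p'$. Glue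
\[
p\ \text{to}\ -p,\qquad p+t\ \text{to}\ -p+t,\qquad p-t\ \text{to}\ -p-t .
\]
The resulting curve $X_0$ has arithmetic genus $1+3=4$ and is an unramified cyclic covering of $X_0'$ of degree $3$. We shall see that it is a limit of the generic $X$. If $x$ is the point over $w$ with limit $o$, the divisor $3x-f^*w$ has the limit
\[
\Delta=3[o]-[o]-[t]-[-t]=2[o]-[t]-[-t].
\]
Let $\wp$ be the Weierstrass function of $E$: it is even, of degree $2$, with a double pole at $o$. Then $\Delta=\operatorname{div}F$ for $F=1/(\wp-\wp(t))$. So $E$ itself gives no obstruction, and everything depends on the nodes. By Lemma~\ref{lem:nodal}, $\mathcal{O}_{X_0}(n\Delta)$ is trivial if and only if the three ratios $F(p+kt)/F(-p+kt)$ are $n$-th roots of unity. Since $F$ is even, they are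
\[
1,\qquad r(p),\qquad r(p)^{-1},\qquad\text{where } r(u)=\frac{F(u+t)}{F(u-t)} .
\]
Because $2t=-t$, the function $u\mapsto F(u+t)$ has divisor $2[-t]-[o]-[t]$ and $u\mapsto F(u-t)$ has divisor $2[t]-[-t]-[o]$. Thus $\operatorname{div}r=3[-t]-3[t]$. The function $r$ has degree $3$, and for a given $n$ at most $3n$ points $p$ satisfy $r(p)^n=1$. If $n(3x-f^*w)\sim0$ held on the generic $X$, it would hold in the limit for all but finitely many $p$, which is absurd. Note the order of the quantifiers: there are infinitely many $p$ for which $r(p)$ is a root of unity of some order, so $n$ must be fixed before $p$ is chosen.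

The same computation with $d=2$ shows the exception of Theorem~\ref{thm:all}. Now $t=-t$, the limit divisor is $\Delta=[o]-[t]$, and $2\Delta=\operatorname{div}F$ with $F=1/(\wp-\wp(t))$. One may glue $p+kt$ to $-p+kt=-(p+kt)$ for $k=0,1$; since $F$ is even, $\mathcal{O}_{X_0}(2\Delta)$ is then trivial for every $p$. One may instead glue $p+kt$ to $-p+(k+1)t$. Then the ratio $F(u)/F(t-u)$ has divisor $4[o]-4[t]$, and the obstruction is back. The two gluings correspond to the two kinds of points over Weierstrass points in Theorem~\ref{thm:all}.

\section{A parameter space for cyclic coverings}\label{sec:family}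

Fix $g'\ge2$, $N=2g'+2$ and $d\geq 2$. About the moduli space $M$ we use two properties: a family of cyclic coverings over a $\mathbf{k}$-scheme $T$ induces a morphism $T\to M$, and for an algebraically closed field $\Omega\supset\mathbf{k}$ the points of $M(\Omega)$ are the isomorphism classes of cyclic coverings over $\Omega$, compatibly with extension of $\Omega$. It makes no difference below whether the generator $\sigma$ is part of the moduli problem. These properties give no family over $M$ itself, so we work on an explicit space that carries a family and on which the Weierstrass points are labeled.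

\subsection{The universal family}

Let $U\subset\mathbb{A}^N_{\mathbf{k}}$ be the open set of $b=(b_1,\dots,b_N)$ with distinct entries. Let $\pi\colon\mathcal{X}'\to U$ be the family of hyperelliptic curves $y^2=\prod_i(x-b_i)$, completed near $x=\infty$ by the chart $x'=1/x$, $y'=y/x^{g'+1}$ with equation $y'^2=\prod_i(1-b_ix')$. It is smooth and projective, with Weierstrass sections $w_i=(b_i,0)$. Since $\pi$ is smooth and proper, the \'etale sheaf $R^1\pi_*\mathbb{Z}/d$ is locally constant with stalks $H^1(\mathcal{X}'_b,\mathbb{Z}/d)$, so it is represented by a finite \'etale $U$-scheme. Let $V\to U$ be the open and closed part of elements of exact order $d$. For an algebraically closed field $\Omega\supset\mathbf{k}$, an $\Omega$-point of $V$ is a pair $(b,\eta)$ with $b\in U(\Omega)$ and $\eta\in H^1(\mathcal{X}'_b,\mathbb{Z}/d)$ of exact order $d$.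

Over $V$ there is a tautological section of $R^1\pi_*\mathbb{Z}/d$, and we want a torsor on $\mathcal{X}'_V$ that induces it. The Leray spectral sequence of $\pi\colon\mathcal{X}'_V\to V$ gives the exact sequence
\begin{multline}\label{eq:leray}
0\to H^1(V,\mathbb{Z}/d)\to H^1(\mathcal{X}'_V,\mathbb{Z}/d)\to H^0(V,R^1\pi_*\mathbb{Z}/d)\\ \to H^2(V,\mathbb{Z}/d)\xrightarrow{\ \pi^*\ } H^2(\mathcal{X}'_V,\mathbb{Z}/d).
\end{multline}
The last map is injective because $w_1^*\pi^*=\mathrm{id}$. So the tautological section lifts to a class $\xi\in H^1(\mathcal{X}'_V,\mathbb{Z}/d)$, that is, to a $\mathbb{Z}/d$-torsor $f\colon\mathcal{X}\to\mathcal{X}'_V$. Its fiber over $(b,\eta)$ is the cyclic covering with class $\eta$. Every cyclic covering over an algebraically closed field is such a fiber: choose the coordinate $x$ so that no branch point is at $\infty$. Hence the induced morphism $V\to M$ is surjective.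

\subsection{Double coverings and partitions}\label{sub:double}

For even $d$ the space $V$ is disconnected, because the reduction of $\eta$ modulo $2$ is a discrete invariant. To describe it, let $A$ be a $\mathbf{k}$-algebra and let $D_1,D_2\in A[x]$ be monic of even degree without common zero on $\mathbb{A}^1_A$. Let $Z'$ be the double cover $y^2=D_1D_2$ of $\mathbb{P}^1_A$, and let $Z(D_1,D_2)\to Z'$ be given by
\[
y_1^2=D_1,\qquad y_2^2=D_2,\qquad y=y_1y_2,
\]
where near infinity $y_a$ is replaced by $y_a/x^{(\deg D_a)/2}$ and $D_a$ by $D_a/x^{\deg D_a}$. Let $\mathbb{Z}/2$ act by $(y_1,y_2)\mapsto(-y_1,-y_2)$. This is an \'etale $\mathbb{Z}/2$-torsor: where $D_1$ is invertible, $y_2=y/y_1$ and $Z(D_1,D_2)$ is obtained from $Z'$ by adjoining the square root $y_1$ of a unit, and where $D_2$ is invertible the roles are exchanged. The same holds in the chart at infinity, where both polynomials have constant term $1$.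

Call a partition $S=\{I_1,I_2\}$ of $\{1,\dots,N\}$ \emph{even} if both parts are nonempty of even cardinality. Taking $D_a=\prod_{i\in I_a}(x-b_i)$ we obtain a $\mathbb{Z}/2$-torsor on $\mathcal{X}'$, hence a global section $\eta_S$ of $R^1\pi_*\mathbb{Z}/2$.

\begin{lemma}\label{lem:partitions}
For every geometric point $b$ of $U$, the map $S\mapsto\eta_S(b)$ is a bijection from the even partitions to the nonzero elements of $H^1(\mathcal{X}'_b,\mathbb{Z}/2)$. The same holds for $N=4$.
\end{lemma}

\begin{proof}
Let $\Omega$ be the field of definition of $b$ and $D=\prod_i(x-b_i)$. The covering attached to $S$ adjoins $\sqrt{D_1}$ to $\Omega(x)(\sqrt{D})$. An element of $\Omega(x)^*$ is a square in this field if and only if it lies in $\Omega(x)^{*2}\cup D\,\Omega(x)^{*2}$. So $D_1$ is not a square, and for another even partition with first factor $\tilde D_1$ the product $D_1\tilde D_1$ is a square only if the partitions agree. The map is therefore injective with nonzero values, and both sets have $2^{N-2}-1$ elements.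
\end{proof}

Viewed as a partition of the Weierstrass points, $S$ does not depend on the coordinate $x$: a M\"obius substitution multiplies $D_1$ by a constant and by an even power of a linear function.

Let $d$ be even. The image $\eta\bmod 2$ of $\eta$ under $\mathbb{Z}/d\to\mathbb{Z}/2$ is the class of $X/\langle\sigma^2\rangle\to X'$, and it is nonzero when $\eta$ has exact order $d$. Let $V^S\subset V$ be the locus where $\eta\bmod2=\eta_S$. It is the locus where two sections of a locally constant sheaf agree, hence open and closed; it is nonempty, since a nonzero vector over $\mathbb{Z}/2$ with entries $0,1$ has exact order $d$ when read over $\mathbb{Z}/d$. By a \emph{piece} of $V$ we mean $V$ itself if $d$ is odd and one of the $V^S$ if $d$ is even. Thus $V$ is the disjoint union of its pieces, and each piece is finite \'etale over $U$.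

\subsection{Triviality of a line bundle is a closed condition}

The following lemma moves linear equivalences from the generic covering to special ones, smooth or nodal.

\begin{lemma}\label{lem:closed}
Let $\mathcal{Y}\to T$ be a proper flat morphism of noetherian schemes whose geometric fibers are integral curves, and let $\mathcal{L}$ be a line bundle on $\mathcal{Y}$. The set of points of $T$ over which $\mathcal{L}$ is trivial on the geometric fiber is closed.
\end{lemma}

\begin{proof}
Let $Y$ be an integral proper curve over an algebraically closed field and $L$ a line bundle on $Y$. If $L$ and $L^{-1}$ have nonzero sections $s,s'$, then $ss'$ is a nonzero section of $\mathcal{O}_Y$ because $Y$ is integral, hence a nonzero constant, so $s$ vanishes nowhere. Thus $L$ is trivial if and only if $h^0(L)\ge1$ and $h^0(L^{-1})\ge1$. These dimensions do not change under field extension, and by the semicontinuity theorem $t\mapsto h^0(\mathcal{Y}_t,\mathcal{L}_t^{\pm1})$ is upper semicontinuous.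
\end{proof}

The proof also shows that a divisor on a curve over $\overline\kappa$ is principal if and only if it becomes principal over an algebraically closed extension of $\overline{\kappa}$.

\section{Monodromy and the generic covering}\label{sec:monodromy}

A degeneration says something about the generic covering only if it lies in the closure of the right component. The next proposition removes this concern.

\begin{proposition}\label{prop:irred}
Every piece of $V$ is irreducible.
\end{proposition}

The pieces are smooth, so irreducible means connected. They are base changes from $\overline{\mathbb{Q}}$, and connectedness is preserved and reflected by extension of algebraically closed fields. So we may take $\mathbf{k}=\mathbb{C}$ and must show that $\pi_1(U,b)$ acts transitively on the fiber of a piece over a base point $b$.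

\subsection{Transvections}

Take $b_1<\dots<b_N$ real and let $\Lambda=H_1(\mathcal{X}'_b,\mathbb{Z})$ with its unimodular intersection form $v\cdot w$. The form is preserved by monodromy, so $h\mapsto(h\cdot{-})$ identifies $\Lambda/d$ equivariantly with $\mathrm{Hom}(\Lambda,\mathbb{Z}/d)=H^1(\mathcal{X}'_b,\mathbb{Z}/d)$. For $c\in\Lambda$ let $T_c(v)=v+(v\cdot c)c$ be the transvection. As $c\cdot c=0$, we have $T_c^m(v)=v+m(v\cdot c)c$ for all $m\in\mathbb{Z}$; in particular $T_c^d=1$ on $\Lambda/d$.

Let $\gamma$ be an embedded arc in $\mathbb{C}$ from $b_i$ to $b_j$ that avoids the other branch points. Its preimage in $\mathcal{X}'_b$ is a closed curve; let $c_\gamma$ be its class, defined up to sign. Over a thin disc around $\gamma$, the family obtained by moving $b_i$ and $b_j$ has the local model $y^2=x^2-s$, with branch points $\pm\sqrt{s}$. By the Picard--Lefschetz formula, one turn of $s$ around $0$ acts on $\Lambda$ by $T_{c_\gamma}^{\pm1}$. One turn exchanges the two branch points, so it is not a loop in $U$, where the points are labeled. Two turns are, and we obtain: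
\begin{equation}\label{eq:PL}
\text{the monodromy group of $\Lambda$ contains $T_{c_\gamma}^2$ for every such arc $\gamma$.}
\end{equation}
The exponent $2$ is the price for labeling the Weierstrass points, and it is where the parity of $d$ enters.

For $1\le j\le2g'$ let $c_j$ be the class for $\gamma=[b_j,b_{j+1}]$. The curves for $j$ and $j+1$ cross once, transversally, at $w_{j+1}$, and the curves for $i$ and $j$ are disjoint when $|i-j|\ge2$. Orient them successively so that $c_j\cdot c_{j+1}=1$. The $n\times n$ matrix with $1$ just above the diagonal, $-1$ just below and $0$ elsewhere has determinant $\delta_n=\delta_{n-2}$ (expand along the first row and then the first column) with $\delta_2=1$. So the intersection matrix of $c_1,\dots,c_{2g'}$ has determinant $1$, and these classes form a basis of $\Lambda$.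

\subsection{Odd moduli}

\begin{lemma}\label{lem:oddtrans}
Let $d'\ge1$ be odd. The group generated by $T_{c_1},\dots,T_{c_{2g'}}$ acts transitively on the vectors of exact order $d'$ in $\Lambda/d'$.
\end{lemma}

\begin{proof}
Use the coordinates $e_i=h\cdot c_i$ of $h\in\Lambda/d'$; they identify $\Lambda/d'$ with $(\mathbb{Z}/d')^{2g'}$ because the intersection matrix is invertible. Since $T_{c_j}^m(h)\cdot c_i=e_i+me_j(c_j\cdot c_i)$, the element $T^m_{c_j}$ acts by
\[
\theta_j(m)\colon\quad e_{j-1}\mapsto e_{j-1}-me_j,\qquad e_{j+1}\mapsto e_{j+1}+me_j,\qquad\text{other $e_i$ fixed},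
\]
where indices outside $1,\dots,2g'$ are ignored. By the Chinese remainder theorem, $m$ can be prescribed modulo one prime power $p^r$ exactly dividing $d'$ and taken to be $0$ modulo the others. So we may assume $d'=p^r$ with $p\ge3$. A vector then has exact order $d'$ if and only if some coordinate is a unit. We move such a vector to $(1,\dots,1)$ in two stages.

First we make all coordinates units. If some coordinate is not a unit, there is a unit $e_j$ with a non-unit neighbor. The move $\theta_j(m)$ makes this neighbor a unit if $m\not\equiv0\pmod p$, and it makes the other neighbor, if there is one, a non-unit for exactly one class of $m$ modulo $p$. As $p\ge3$, some $m$ avoids both classes, and the number of unit coordinates increases. We repeat until all coordinates are units.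

Next, $\theta_{2l}(m)$ changes only $e_{2l-1}$ and $e_{2l+1}$, and since $e_{2l}$ is a unit, a suitable $m$ gives $e_{2l-1}=1$. Applying this for $l=1,2,\dots,g'$ in this order yields $e_1=e_3=\dots=e_{2g'-1}=1$, because the step $l$ does not touch $e_{2l'-1}$ for $l'<l$. Finally $\theta_{2l-1}(m)$ changes only $e_{2l-2}$ and $e_{2l}$, and since $e_{2l-1}=1$ a suitable $m$ gives $e_{2l}=1$. Applying this for $l=g',g'-1,\dots,1$ in this order yields $e_{2g'}=\dots=e_2=1$.
\end{proof}

For odd $d$, the transvection $T_{c_j}$ is a power of $T_{c_j}^2$ on $\Lambda/d$, so \eqref{eq:PL} and Lemma~\ref{lem:oddtrans} prove Proposition~\ref{prop:irred}.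

\subsection{Powers of two}\label{sub:even}

Modulo $2^r$ the squares $T_c^2$ act trivially modulo $2$, so they lie in the group $G_r$ of automorphisms of $\Lambda/2^r$ that preserve the form and are the identity modulo $2$. We show that the monodromy fills $G_r$. The $2g'$ classes $c_j$ are too few for this, and we use more arcs. For $1\le i<j\le2g'+1$ let $c_{ij}$ be the class for an arc from $b_i$ to $b_j$ in the upper half plane. The region between this arc and $[b_i,b_j]$ has no branch point in its interior, so it lifts to two discs $\Delta$ and $\iota\Delta$. In the boundary of the chain $\Delta-\iota\Delta$ the arc contributes $\pm c_{ij}$ and the segment $[b_l,b_{l+1}]$ contributes $\pm c_l$. Hence $c_{ij}=\pm c_i\pm\dots\pm c_{j-1}$.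

\begin{lemma}\label{lem:generate}
The elements $T_{c_{ij}}^2$, $1\le i<j\le 2g'+1$, generate $G_r$.
\end{lemma}

\begin{proof}
For $a\ge1$ let $K_a$ be the kernel of $G_{a+1}\to G_a$. An element of $K_a$ has the form $1+2^aA$ with $A$ an endomorphism of $\Lambda/2$. As $2a\ge a+1$, composition corresponds to addition of the $A$, and the condition of preserving the form is $Av\cdot w+v\cdot Aw=0$ over $\mathbb{F}_2$. This says that the bilinear form $(v,w)\mapsto Av\cdot w$, which determines $A$, is symmetric. For $T_c^{2^a}$ we have $Av=(v\cdot c)c$, and the form is $(v\cdot c)(c\cdot w)$, which we write as $c\otimes c$ by identifying $\Lambda/2$ with its dual. The vectors $f_i=c_i+\dots+c_{2g'}$ form a basis of $\Lambda/2$, in which $c_{i,2g'+1}=f_i$ and $c_{ij}=f_i+f_j$ for $j\le 2g'$. The symmetric tensors have the basis $f_i\otimes f_i$, $f_i\otimes f_j+f_j\otimes f_i$, and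
\[
f_i\otimes f_j+f_j\otimes f_i=(f_i+f_j)\otimes(f_i+f_j)-f_i\otimes f_i-f_j\otimes f_j .
\]
So the $T_{c_{ij}}^{2^a}$ generate $K_a$. Now induct on $r$; the group $G_1$ is trivial. The subgroup $H\subset G_r$ generated by the $T_{c_{ij}}^2$ surjects onto $G_{r-1}$ by induction and contains the $T_{c_{ij}}^{2^{r-1}}$, hence $K_{r-1}$. So $H=G_r$.
\end{proof}

\begin{lemma}\label{lem:twotrans}
Let $v,v'\in\Lambda/2^r$ have exact order $2^r$ and the same reduction modulo $2$. Then some element of $G_r$ maps $v$ to $v'$.
\end{lemma}

\begin{proof}
Since $v$ is nonzero modulo $2$ and the form is perfect, there is $v^*$ with $v\cdot v^*=1$, and $\Lambda/2^r=P\oplus P^\perp$ with $P=\langle v,v^*\rangle$. Write $v'=(1+2a)v+2bv^*+2u$ with $u\in P^\perp$. Put $v_1=(1+2a)v+2bv^*$ and $v_1^*=(1+2a)^{-1}v^*$, so that $v_1\cdot v_1^*=1$. The map $v\mapsto v_1$, $v^*\mapsto v_1^*$, extended by the identity on $P^\perp$, lies in $G_r$. Next $T_{v_1^*}^{-2}(v_1)=v_1-2v_1^*$. Since $(v_1-2v_1^*)\cdot(v_1^*+u)=1$, we get $T^2_{v_1^*+u}(v_1-2v_1^*)=v_1-2v_1^*+2(v_1^*+u)=v'$. Both squares lie in $G_r$.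
\end{proof}

Now let $d=2^rd'$ with $r\ge1$ and $d'$ odd, so that $\Lambda/d=\Lambda/2^r\times\Lambda/d'$. The fiber of $V^S$ over $b$ consists of the pairs $(v,v')$ with $v$ of exact order $2^r$ and prescribed reduction modulo $2$, and $v'$ of exact order $d'$. By \eqref{eq:PL} the monodromy group contains $T_{c}^{2m}$ for $c=c_{ij}$ and all $m$. Choosing $m\equiv1\pmod{2^r}$, $m\equiv0\pmod{d'}$ gives $(T_c^2,1)$; choosing $m\equiv0\pmod{2^r}$, $2m\equiv1\pmod{d'}$ gives $(1,T_c)$. As $c_j=\pm c_{j,j+1}$, Lemmas \ref{lem:oddtrans}, \ref{lem:generate} and \ref{lem:twotrans} show that the action on the fiber is transitive. This completes the proof of Proposition~\ref{prop:irred}.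

\subsection{The generic covering}

For a piece $V^\circ$ let $\Omega$ be an algebraic closure of $\mathbf{k}(V^\circ)$ and let $X_\Omega\to X'_\Omega$ be the fiber of $f$ over $\operatorname{Spec}\Omega\to V^\circ$. Since $V^\circ\to U$ is dominant, the coordinates $b_1,\dots,b_N\in\Omega$ are algebraically independent over $\mathbf{k}$.

\begin{lemma}\label{lem:generic}
For every irreducible component $M_0$ of $M$ there is a piece $V^\circ$ such that $X_\Omega\to X'_\Omega$ is isomorphic to a base change of the generic covering in $M_0$. For odd $d$, $M$ is irreducible.
\end{lemma}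

\begin{proof}
The closures of the images of the finitely many pieces are irreducible and cover $M$. So $M_0$ is contained in one of them, and equals it by maximality; for odd $d$ there is only one. The generic point of that piece $V^\circ$ maps to the generic point of $M_0$, so $\kappa\subset\Omega$, and we take for $\overline\kappa$ the algebraic closure of $\kappa$ in $\Omega$. The covering $X_\Omega\to X'_\Omega$ and the base change of the generic covering define the same point of $M(\Omega)$, hence are isomorphic.
\end{proof}

A $\mathbb{Q}$-subcanonical point stays $\mathbb{Q}$-subcanonical after base change, and the relations among the points over Weierstrass points are the same over $\overline\kappa$ and over $\Omega$. The statement of Theorem~\ref{thm:rel} is insensitive to the choice of $\sigma$, of $\tau$ and of the labels, which only renumber $i$ and $k$. So from now on we work with $X_\Omega$. A relation on $X_\Omega$ spreads out as follows.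

\begin{lemma}\label{lem:spread}
Let $V^\circ$ be a piece, $T\to V^\circ$ a finite morphism and $\mathcal{L}$ a line bundle on $\mathcal{X}_T$. If $\mathcal{L}$ is trivial on the fiber over some $\Omega$-point of $T$ above $\operatorname{Spec}\Omega\to V^\circ$, then above every geometric point of $V^\circ$ there is a geometric point of $T$ over which $\mathcal{L}$ is trivial.
\end{lemma}

\begin{proof}
The locus $Z\subset T$ of Lemma~\ref{lem:closed} is closed, so its image under the finite map is closed. The image contains the generic point of the irreducible scheme $V^\circ$, so it is $V^\circ$. A geometric point of $V^\circ$ lifts to $Z$ because the residue field extensions of $Z\to V^\circ$ are finite.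
\end{proof}

\begin{remark}\label{rem:verygeneral}
Let $d$ be odd. For $n\ge1$, the points $x\in\mathcal{X}$ with $n((2g-2)x-K)\sim0$ on their geometric fiber form a closed set, by Lemma~\ref{lem:closed} applied to $\mathcal{X}\times_V\mathcal{X}\to\mathcal{X}$ and the diagonal. Its image $Z_n\subset V$ is closed since $\mathcal{X}\to V$ is proper, and $Z_n$ is a union of fibers of $V\to M$. Theorem~\ref{thm:odd} says $Z_n\ne V$ for all $n$. The image of $Z_n$ in $M$ is then not dense, for otherwise this constructible set would contain a nonempty open set, whose preimage would be a nonempty open subset of $V$ inside $Z_n$. So coverings outside the closures of these images have no $\mathbb{Q}$-subcanonical points. The converse holds because the generic point lies in no proper closed subset.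
\end{remark}

\section{The Pell--Abel equation}\label{sec:pell}

If $x\in X_\Omega$ satisfies \eqref{eq:subcan}, then applying $f_*$ gives $d[f(x)]=d[w]$. So the following statement about $X'$ alone shows that $x$ lies over a Weierstrass point, for every $d$ and every piece.

\begin{proposition}\label{prop:pell}
Let $\Omega\supset\mathbf{k}$ be algebraically closed, let $g'\geq 2$, let $b_1,\dots,b_N\in\Omega$ be algebraically independent over $\mathbf{k}$, and let $X'$ be the curve $y^2=D(x)=\prod_i(x-b_i)$. If $p\in X'(\Omega)$ and $[p]=[w]$ in $\mathrm{Ch}^1(X')$ for a Weierstrass point $w$, then $p$ is a Weierstrass point.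
\end{proposition}

The difficulty is that the order $n$ of the torsion class is unbounded, so one needs a parameter count that is uniform in $n$. We encode the relation in a map $\phi\colon\mathbb{P}^1\to\mathbb{P}^1$ of degree $n$ from which the $b_i$ can be read off. Almost all of its ramification is forced to lie over three fixed values, so that at most $g'$ branch points are free, whatever $n$ is. A covering of the line has no moduli beyond its branch points, whereas the $b_i$ have $2g'-1$ moduli.

\begin{proof}
Suppose $p\ne\iota p$ and $n(p-w)\sim0$ with $n\ge1$. Applying $\iota$ gives $n(\iota p-w)\sim0$, so there is a function $F$ with $\operatorname{div}F=n(p-\iota p)$. The product $F\cdot\iota^*F$ has trivial divisor; scale $F$ so that $F\cdot\iota^*F=1$. Put $\phi=F+F^{-1}$ and $\psi=F-F^{-1}$. Then $\phi$ is $\iota$-invariant, hence a function on $\mathbb{P}^1=X'/\iota$. The function $\psi$ is nonzero because $F$ is not constant, and anti-invariant, so $\psi=y\rho(x)$ with $\rho\in\Omega(x)^*$. The identity $\phi^2-4=\psi^2$ is the Pell--Abel equation $\phi^2-D\rho^2=4$.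

\emph{Ramification of $\phi$.} On $X'$ the poles of $\phi$ are $p$ and $\iota p$, of order $n$, and $X'\to\mathbb{P}^1$ is unramified there. So $\phi\colon\mathbb{P}^1\to\mathbb{P}^1$ has degree $n$ and is totally ramified over $\infty$. At a point over $\pm2$, the multiplicity of $\phi$ is the order of vanishing of $\phi^2-4$. At $w_i$ the function $F$ is regular with $F(w_i)^2=F(w_i)F(\iota w_i)=1$, so $\phi(b_i)=\pm2$. The order of $D\rho^2$ at $b_i$ is odd, and its order at any other point of $\mathbb{P}^1$, including $x=\infty$ since $\deg D$ is even, is even. So the points over $\pm2$ of odd multiplicity are exactly those of $B=\{b_1,\dots,b_N\}$. The multiplicities over $\pm2$ add up to $2n$, and those outside $B$ are at least $2$; hence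
\[
\#\phi^{-1}(\{\pm2\})\le N+\frac{2n-N}{2}=n+g'+1 .
\]
By Riemann--Hurwitz the total ramification of $\phi$ is $2n-2$. The part away from $\phi^{-1}(\{\infty,\pm2\})$ is
\[
(2n-2)-(n-1)-\bigl(2n-\#\phi^{-1}(\{\pm2\})\bigr)\le g' .
\]
So the branch points of $\phi$ lie in a set $\Sigma=\{\infty,2,-2,v_1,\dots,v_r\}$ with $r\le g'$.

\emph{Descent.} Let $L$ be the algebraic closure of $\mathbf{k}(v_1,\dots,v_r)$ in $\Omega$; its transcendence degree over $\mathbf{k}$ is at most $g'$. For algebraically closed fields $L\subset\Omega$ of characteristic $0$ and a finite set $\Sigma\subset\mathbb{P}^1(L)$, base change is an equivalence between the finite \'etale covers of $\mathbb{P}^1_L\setminus\Sigma$ and those of $\mathbb{P}^1_\Omega\setminus\Sigma$; see \cite[Exp.~XIII]{SGA1} and \cite[\S6.3]{Serre}. Passing to smooth completions, $\phi$ is isomorphic over the target to the base change of a cover $C_L\to\mathbb{P}^1_L$. The curve $C_L$ has genus $0$, so $C_L\cong\mathbb{P}^1_L$. The points of $C_\Omega$ over $\pm2$ are $L$-points, and $B$ corresponds to those of odd multiplicity. Thus an element of $\mathrm{PGL}_2(\Omega)$ carries $B$ into $\mathbb{P}^1(L)$,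 and the cross-ratios $\lambda_i=(b_1,b_2;b_3,b_i)$, $4\le i\le N$, lie in $L$.

\emph{The count.} Each $b_i$ with $i\ge4$ is a rational function of $\lambda_i,b_1,b_2,b_3$, so $\mathbf{k}(b_1,\dots,b_N)=\mathbf{k}(\lambda_4,\dots,\lambda_N)(b_1,b_2,b_3)$. The left side has transcendence degree $N$, so the $N-3=2g'-1$ elements $\lambda_i$ are algebraically independent over $\mathbf{k}$. Hence $2g'-1\le g'$, which contradicts $g'\ge2$.
\end{proof}

For $g'=1$ the inequality $2g'-1\le g'$ holds and the proposition is false: with $w$ as origin, every torsion point $p$ of the elliptic curve satisfies $[p]=[w]$.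

\section{Degeneration to an elliptic curve with nodes}\label{sec:degen}

It remains to study relations among points over Weierstrass points. We want a limit $X_0$ on which linear equivalence can be decided by hand, and $X_0$ should be integral so that Lemma~\ref{lem:closed} applies. (On a reducible limit, the line bundle defined by a component of the special fiber is trivial on the generic fiber but in general not on the special one.) If the branch points of $X'$ collided in pairs until the normalization became rational, an unramified covering would pull back to $d$ disjoint lines and $X_0$ would be reducible. So we stop one step earlier: four branch points stay apart and the other $2g'-2$ collide in pairs.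

\subsection{The nodal covering}

Let $q(x)=\prod_{m=1}^4(x-\beta_m)$ with distinct $\beta_m\in\mathbf{k}$, and let $E'$ be the elliptic curve $z^2=q(x)$ with origin $o'=(\beta_1,0)$. An automorphism of order $2$ of an elliptic curve that fixes the origin is an element $\alpha\neq 1$ of the domain $\mathrm{End}$ with $\alpha^2=1$, hence is $-1$. So $z\mapsto-z$ is $-1_{E'}$, and $E'[2]=\{(\beta_m,0)\}$. Let $E\to E'$ be a $\mathbb{Z}/d$-torsor whose class in $H^1(E',\mathbb{Z}/d)\cong(\mathbb{Z}/d)^2$ has exact order $d$. Then $E$ is a curve of genus $1$. With an origin $o$ over $o'$ the map is an isogeny, and the generator $1\in\mathbb{Z}/d$ acts as translation by a generator $t$ of its kernel. Fix also \emph{gluing constants} $c_1,\dots,c_{g'-1}\in\{0,1\}$; for odd $d$ we shall only use $c_j=0$.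

A tuple $p=(p_1,\dots,p_{g'-1})$ of points of $E(\mathbf{k})$ is \emph{admissible} if the images $p'_j\in E'$ have $x$-coordinates $\alpha_j$ that are finite, pairwise distinct and distinct from the $\beta_m$. For each $j$, all but finitely many points of $E(\mathbf{k})$ occur as $p_j$ in an admissible tuple. Given such $p$, let $X_0'$ be the projective curve $y^2=q(x)\prod_j(x-\alpha_j)^2$, with the same chart at infinity as before. It has ordinary nodes over the $\alpha_j$ and is smooth elsewhere. Its normalization is $E'$ via $y=z\prod_j(x-\alpha_j)$, and the points over the $j$-th node are $p'_j\ne-p'_j$. Let $X_0$ be obtained from $E$ by gluing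
\begin{equation}\label{eq:gluing}
p_j+kt\quad\text{to}\quad -p_j+(k+c_j)t\qquad(1\le j\le g'-1,\ k\in\mathbb{Z}/d).
\end{equation}
These $2d(g'-1)$ points are distinct, since they are all the points over the distinct points $\pm p'_j$, each listed once. A function on $E'$ with equal values at $\pm p_j'$ pulls back to a function with equal values at the pairs \eqref{eq:gluing}, so $E\to E'$ induces $X_0\to X'_0$. This finite map is \'etale, since it induces isomorphisms on completed local rings: away from the nodes because $E\to E'$ is \'etale, and at the nodes by the description \eqref{eq:node}. Translation by $t$ permutes the pairs \eqref{eq:gluing} and acts simply transitively on the fibers. So $X_0\to X'_0$ is an \'etale $\mathbb{Z}/d$-torsor with $X_0$ integral and projective.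

\subsection{Smoothing}

Let $R=\mathbf{k}[[\varepsilon]]$ and $\mathcal{K}=\operatorname{Frac}R$. Let $\mathcal{Y}'$ be the double cover of $\mathbb{P}^1_R$ given by
\[
y^2=D,\qquad D=q(x)\prod_{j=1}^{g'-1}(x-\alpha_j)(x-\alpha_j-\varepsilon),
\]
and near infinity by $y'^2=D/x^{2g'+2}$. It is finite and locally free of rank $2$ over $\mathbb{P}^1_R$, hence proper and flat over $R$. Its special fiber is $X'_0$, and its generic fiber is a smooth hyperelliptic curve of genus $g'$ because the roots of $D$ in $\mathcal{K}$ are distinct. We do not need equations for a covering of $\mathcal{Y}'$, thanks to a theorem of Grothendieck \cite{SGA1}: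
\begin{quote}
\emph{If $R$ is a complete noetherian local ring and $\mathcal{Y}'$ is proper over $R$, restriction to the special fiber is an equivalence from the finite \'etale covers of $\mathcal{Y}'$ to those of the special fiber.}
\end{quote}
Indeed, \'etale covers and their morphisms lift uniquely to all infinitesimal neighborhoods of the special fiber, and they algebraize by the existence theorem for coherent sheaves; the result is \'etale along the special fiber, hence everywhere by properness.

So $X_0\to X'_0$ lifts to a finite \'etale cover $f\colon\mathcal{Y}\to\mathcal{Y}'$. Translation by $t$ lifts to an automorphism $\sigma$ with $\sigma^d=1$, and $\mathbb{Z}/d\times\mathcal{Y}\to\mathcal{Y}\times_{\mathcal{Y}'}\mathcal{Y}$ is an isomorphism because it is one on the special fiber. Thus $\mathcal{Y}$ is a $\mathbb{Z}/d$-torsor over $\mathcal{Y}'$, proper and flat over $R$. As $h^0(\mathcal{O}_{X_0})=1$, semicontinuity shows that the geometric generic fiber $\mathcal{Y}_{\overline{\mathcal{K}}}$ is connected, and it is smooth. Therefore: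
\begin{equation}\label{eq:pointofV}
\begin{gathered}
\text{for any labeling $b_1,\dots,b_N$ of the roots of $D$, the covering $\mathcal{Y}_{\overline{\mathcal{K}}}\to\mathcal{Y}'_{\overline{\mathcal{K}}}$}\\
\text{is the fiber of $\mathcal{X}\to\mathcal{X}'_V$ over a $\overline{\mathcal{K}}$-point of $V$.}
\end{gathered}
\end{equation}

Each $(\beta_m,0)$ is a section of $\mathcal{Y}'$ in the smooth locus of $\mathcal{Y}'/R$, since $\beta_m$ is a simple root of $D$ modulo $\varepsilon$. Its preimage in $\mathcal{Y}$ is finite \'etale over $R$, and $R$ is complete with algebraically closed residue field, so the preimage is a disjoint union of $d$ sections. Hence every point $a\in E$ over $E'[2]$ is the specialization of a unique such section $\tilde a$, which is an effective Cartier divisor on $\mathcal{Y}$, and $\sigma\tilde a$ is the section through $a+t$. For a divisor $\Delta=\sum m_a[a]$ on $E$ supported over $E'[2]$ put $\tilde\Delta=\sum m_a\tilde a$.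

\subsection{Limits of relations}

The family $\mathcal{Y}=\mathcal{Y}(p)$ depends on the admissible tuple $p$, while $E$, $t$ and $\Delta$ do not. This is the source of the key statement.

\begin{proposition}\label{prop:key}
Fix $E\to E'$, $t$ and the constants $c_j$, and let $\Delta$ be a divisor on $E$ supported over $E'[2]$. Suppose that for every admissible $p$ the divisor $\tilde\Delta$ is principal on the geometric generic fiber of $\mathcal{Y}(p)$. Then $\Delta$ is invariant under the maps
\[
v\longmapsto(2k+c_j)t-v\qquad(1\le j\le g'-1,\ k\in\mathbb{Z}/d).
\]
\end{proposition}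

\begin{proof}
The geometric fibers of $\mathcal{Y}(p)\to\operatorname{Spec}R$ are integral. By Lemma~\ref{lem:closed}, $\mathcal{O}(\tilde\Delta)$ is trivial on the special fiber, where it restricts to $\mathcal{O}_{X_0}(\Delta)$. By Lemma~\ref{lem:nodal}, $\Delta$ is the divisor of a function $F$ on $E$ with
\[
F(p_j+kt)=F(-p_j+(k+c_j)t)\qquad\text{for all }j,k.
\]
The function $F$ is determined by $\Delta$ up to a scalar, which does not affect these equations. So one $F$ satisfies them for all admissible $p$. For fixed $j,k$, the rational functions $u\mapsto F(u+kt)$ and $u\mapsto F(-u+(k+c_j)t)$ on $E$ agree at infinitely many points, hence are equal. With $v=u+kt$ this reads $F(v)=F((2k+c_j)t-v)$, and $\Delta=\operatorname{div}F$ inherits the invariance.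
\end{proof}

The conclusion is empty when there is no node, that is, when $g'=1$; this is the second use of the hypothesis $g'\ge2$.

\section{Points over Weierstrass points}\label{sec:proofs}

\begin{lemma}\label{lem:allpoints}
Let $V^\circ$ be a piece and suppose that $X_\Omega$ has a $\mathbb{Q}$-subcanonical point $x_0$. Then $x_0$ lies over some $w_i$, and there is $n\ge1$ such that $n(dx-f^*w_i)\sim0$ for every geometric point of $V^\circ$ and every point $x$ over $w_i$ in the corresponding covering.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:pell}, $f(x_0)=w_i$ for some $i$, and by \eqref{eq:subcan}, $n(dx_0-f^*w_i)\sim0$ for some $n$. Let $T=f^{-1}(w_i)\to V^\circ$, a finite \'etale cover over which $\mathcal{X}_T$ has a tautological section $x$. Lemma~\ref{lem:spread} for $\mathcal{L}=\mathcal{O}(n(dx-f^*w_i))$ gives the relation for one point over $w_i$ in each geometric fiber. Applying powers of $\sigma$, which fix $f^*w_i$ and permute the points over $w_i$ transitively, gives it for all.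
\end{proof}

In the degeneration we label the roots of $D$ so that $b_i=\beta_1$ and take $x=\tilde o$. The points of $E$ over $o'$ are the $kt$, so $n(dx-f^*w_i)=\tilde\Delta$ for
\begin{equation}\label{eq:Delta}
\Delta=n\Bigl(d[o]-\sum_{k\in\mathbb{Z}/d}[kt]\Bigr).
\end{equation}
The coefficient of $o$ is $n(d-1)>0$ and all other coefficients are $\le0$. So every symmetry of $\Delta$ fixes $o$, and the map $v\mapsto(2k+c_j)t-v$ preserves $\Delta$ only if $(2k+c_j)t=0$.

\subsection{Odd degree}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
By Lemma~\ref{lem:generic} it suffices to treat $X_\Omega$ for the piece $V$. Suppose it has a $\mathbb{Q}$-subcanonical point, and let $i,n$ be as in Lemma~\ref{lem:allpoints}. Take any $E\to E'$ as in Section~\ref{sec:degen} and all $c_j=0$. By \eqref{eq:pointofV} and Lemma~\ref{lem:allpoints}, the divisor \eqref{eq:Delta} satisfies the hypothesis of Proposition~\ref{prop:key}. For $j=k=1$ we obtain $2t=0$, which is false since $t$ has order $d\ge3$.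
\end{proof}

Oddness of $d$ was used only to know that $V$ is a single piece, so that every smoothing $\mathcal{Y}(p)$ is a specialization of the generic covering.

\subsection{Even degree}\label{sub:evenproof}

For even $d$ we must arrange that the smoothing lands in a prescribed piece $V^S$. The gluing constants do this: $c_j$ decides into which part of the partition the colliding pair $\alpha_j,\alpha_j+\varepsilon$ falls. Put $q_1=(x-\beta_1)(x-\beta_2)$ and $q_2=(x-\beta_3)(x-\beta_4)$. By Lemma~\ref{lem:partitions} for $N=4$, the torsor $E^{(2)}=Z(q_1,q_2)\to E'$, given by $z_1^2=q_1$, $z_2^2=q_2$, $z=z_1z_2$, has nonzero class. Each of the vectors $(1,0),(0,1),(1,1)$ of $(\mathbb{Z}/2)^2$ lifts to a vector of exact order $d$ in $(\mathbb{Z}/d)^2$, so we can and do choose $E\to E'$ with $E/\langle2t\rangle\cong E^{(2)}$ over $E'$.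

\begin{lemma}\label{lem:mod2}
Let $J=\{j:c_j=0\}$, let $D_1=q_1\prod_{j\in J}(x-\alpha_j)(x-\alpha_j-\varepsilon)$ and $D_2=D/D_1$. Then $\mathcal{Y}/\langle\sigma^2\rangle\cong Z(D_1,D_2)$ over $\mathcal{Y}'$.
\end{lemma}

\begin{proof}
The polynomials $D_1,D_2$ are monic of even degree and have no common zero modulo $\varepsilon$, hence none on $\mathbb{A}^1_R$. So $Z=Z(D_1,D_2)$ is an \'etale double cover of $\mathcal{Y}'$, and by Grothendieck's theorem it suffices to compare the special fibers $Z_0$ and $X_0/\langle\sigma^2\rangle$.

The formulas $y_1=z_1\prod_{j\in J}(x-\alpha_j)$ and $y_2=z_2\prod_{j\notin J}(x-\alpha_j)$ define a $\mathbb{Z}/2$-equivariant map $E^{(2)}\to Z_0$ over $E'\to X_0'$. An equivariant map of torsors exhibits $E^{(2)}$ as the pullback of $Z_0$ to $E'$. So $Z_0$, which is \'etale over $X'_0$, is an integral nodal curve with normalization $E^{(2)}$. Take as origin of $E^{(2)}$ the image of $o$; it lies over $(\beta_1,0)$, so $z_1=0$ there. The involution $(z_1,z_2)\mapsto(-z_1,z_2)$ fixes the origin and is therefore $-1$. Translation by the image $\bar t$ of $t$ is the deck transformation $(z_1,z_2)\mapsto(-z_1,-z_2)$, so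 $u\mapsto-u+\bar t$ is $(z_1,z_2)\mapsto(z_1,-z_2)$.

Over $x=\alpha_j$ with $j\in J$ we have $y_1=0$, and $y_2$ is a nonzero constant times $z_2$. Two points of $E^{(2)}$ over $\alpha_j$ are then identified in $Z_0$ exactly when they have the same $z_2$: the point $u$ is glued to $-u$. For $j\notin J$ we have $y_2=0$ and $y_1$ is a nonzero constant times $z_1$, so $u$ is glued to $-u+\bar t$. In both cases $u$ is glued to $-u+c_j\bar t$. On the other hand, $X_0/\langle\sigma^2\rangle$ is $E^{(2)}$ with $u=\bar p_j+k\bar t$ glued to $-\bar p_j+(k+c_j)\bar t$, and this point equals $-u+c_j\bar t$ since $2\bar t=0$. The two nodal curves have the same normalization and the same glued pairs, compatibly with the maps to $X'_0$.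
\end{proof}

\begin{proposition}\label{prop:even}
Let $d$ be even, $S=\{I_1,I_2\}$ an even partition and $V^\circ=V^S$. If $X_\Omega$ has a $\mathbb{Q}$-subcanonical point over $w_i$ with $i\in I_1$, then $d=2$ and $|I_2|=2$.
\end{proposition}

\begin{proof}
Let $n$ be as in Lemma~\ref{lem:allpoints}. Since $2\le|I_1|\le2g'$, we can choose the $c_j$ with $2+2|J|=|I_1|$. For admissible $p$, label the roots of $D$ so that the indices in $I_1$ correspond to the roots of $D_1$ and $b_i=\beta_1$. By Lemma~\ref{lem:mod2}, the point of $V$ in \eqref{eq:pointofV} lies in $V^S$. So Proposition~\ref{prop:key} applies to \eqref{eq:Delta} and gives $(2k+c_j)t=0$ for all $j,k$. If some $c_j=1$, then $k=0$ gives $t=0$, which is false. So all $c_j=0$, which means $|I_1|=2g'$ and $|I_2|=2$. Then $j=k=1$ gives $2t=0$, so $d=2$.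
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
For odd $d$ this is Theorem~\ref{thm:odd}. Let $d$ be even and let $V^S$ be the piece given by Lemma~\ref{lem:generic}. If the generic $X$ has a $\mathbb{Q}$-subcanonical point, so does $X_\Omega$; the point lies over some $w_i$ by Lemma~\ref{lem:allpoints}, and Proposition~\ref{prop:even}, with the parts named so that $i\in I_1$, gives $d=2$, $|I_1|=2g'$, $|I_2|=2$. For $d=2$ the generic covering is $Z(D_1,D_2)$ for a factorization of $D$ (Lemma~\ref{lem:partitions}), and the partition of the Weierstrass points is the one of $S$; so $X$ has the stated form.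

Conversely, let $d=2$, $\deg D_1=2g'$, $\deg D_2=2$, so $g=2g'-1$. The curve $y_2^2=D_2$ has genus $0$, and $X$ is a double cover of it with involution $y_1\mapsto-y_1$. So $X$ is hyperelliptic. The $4g'=2g+2$ points with $y_1=0$, two over each root of $D_1$, are fixed by this involution, so they are all the Weierstrass points of $X$, and they are $\mathbb{Q}$-subcanonical. Any other $\mathbb{Q}$-subcanonical point would, by Lemma~\ref{lem:allpoints}, lie over some $w_i$ with $b_i$ a root of $D_2$. Proposition~\ref{prop:even} with the parts exchanged would then give $2g'=2$, contrary to $g'\ge2$.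
\end{proof}

\section{Relations among the points over Weierstrass points}\label{sec:relations}

Let $d\ge3$ be odd. For a geometric point $v$ of $V$ and a reflection $\tau$ of the covering $\mathcal{X}_v$, let $x_i(\tau)$ be the fixed point of $\tau$ over $w_i$. For integers $m_{i,k}$ let $P(v,\tau)$ be the statement
\[
\sum_{i,k}m_{i,k}\,\sigma^kx_i(\tau)\sim0\quad\text{on }\mathcal{X}_v .
\]
Two difficulties are new. The numbering of the points depends on $\tau$, which has to be chosen in a family. And the degeneration sees only four of the $N\ge6$ Weierstrass points, since the others run into the nodes. The second difficulty is resolved by the symmetry of $V$ under relabeling.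

\begin{lemma}\label{lem:spreadrel}
If $P(v,\tau)$ holds for the point $v=\operatorname{Spec}\Omega\to V$ and one reflection $\tau$, then it holds for all $v$ and all $\tau$. Moreover, for every permutation $\rho$ of $\{1,\dots,N\}$ and all $v,\tau$, one has $\sum_{i,k}m_{i,k}\,\sigma^kx_{\rho(i)}(\tau)\sim0$.
\end{lemma}

\begin{proof}
Since $x_i(\sigma\tau\sigma^{-1})=\sigma x_i(\tau)$, applying $\sigma$ turns $P(v,\tau)$ into $P(v,\sigma\tau\sigma^{-1})$. The reflections are conjugate under $\langle\sigma\rangle$ by Lemma~\ref{lem:dihedral}, so $P(v,\tau)$ does not depend on $\tau$.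

The class $\iota^*\xi+\xi\in H^1(\mathcal{X}'_V,\mathbb{Z}/d)$ vanishes on all geometric fibers, so by \eqref{eq:leray} it is the pullback of the class of a $\mathbb{Z}/d$-torsor $T\to V$. Over $T$ we have $\iota^*\xi=-\xi$, so there is an automorphism $\tau$ of $\mathcal{X}_T$ over $\iota$, and it induces a reflection on each geometric fiber. It acts on the finite \'etale $T$-scheme $f^{-1}(w_i)$. The fixed locus is open and closed with one point in each geometric fiber, hence is a section $x_i$. Lemma~\ref{lem:spread} for $\mathcal{L}=\mathcal{O}(\sum m_{i,k}\sigma^kx_i)$ gives $P(v,\tau)$ for every $v$ and some $\tau$, hence for all $\tau$.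

If $v=(b,\eta)$, the point $v^\rho=((b_{\rho(1)},\dots,b_{\rho(N)}),\eta)$ of $V$ has the same covering, with $w_{\rho(i)}$ as its $i$-th Weierstrass point. The statement $P(v^\rho,\tau)$ is the last assertion.
\end{proof}

\begin{lemma}\label{lem:four}
Let $I\subset\{1,\dots,N\}$ with $|I|\le4$. If $\sum_{i\in I,\,k}m_{i,k}x_{i,k}\sim0$ on $X_\Omega$ with integers $m_{i,k}$, then $m_{i,k}$ is independent of $k$ for each $i\in I$.
\end{lemma}

\begin{proof}
Use the degeneration with all $c_j=0$, and fix an injection $i\mapsto m(i)$ of $I$ into $\{1,2,3,4\}$. For admissible $p$ label the roots of $D$ so that $b_i=\beta_{m(i)}$ for $i\in I$. The map $-1$ on $E$ sends the pair $\{p_j+kt,\,-p_j+kt\}$ to the pair $\{-p_j-kt,\,p_j-kt\}$, so it preserves the gluing and induces an automorphism of $X_0$ over $y\mapsto-y$. Viewed as an isomorphism $X_0\to\iota^*X_0$ of covers of $X'_0$, it lifts by Grothendieck's theorem to an automorphism $\tau$ of $\mathcal{Y}$ over $\iota$. Since $d$ is odd, $E[2]\to E'[2]$ is bijective; let $\epsilon_i\in E[2]$ lie over $(\beta_{m(i)},0)$. The automorphism $\tau$ permutes the $d$ disjoint sections over $(\beta_{m(i)},0)$ as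 $-1$ permutes their specializations, so it fixes $\tilde\epsilon_i$. Thus on the geometric generic fiber $x_i(\tau)=\tilde\epsilon_i$, and $\sigma^kx_i(\tau)$ is the section through $\epsilon_i+kt$.

By \eqref{eq:pointofV} and Lemma~\ref{lem:spreadrel}, the divisor $\Delta=\sum m_{i,k}[\epsilon_i+kt]$ satisfies the hypothesis of Proposition~\ref{prop:key}. So $\Delta$ is invariant under $v\mapsto-v$ and $v\mapsto2t-v$, hence under their composite $v\mapsto v+2t$. As $d$ is odd, $2t$ generates $\langle t\rangle$, and $\Delta$ is invariant under translation by $t$. The points $\epsilon_i+kt$ are distinct, so $m_{i,k+1}=m_{i,k}$.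
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rel}]
We work on $X_\Omega$. Multiplying the relation by a positive integer, we may assume $m_{i,k}\in\mathbb{Z}$ and $\sum m_{i,k}x_{i,k}\sim0$. For $i\ne1$, subtract from this relation its transform under the transposition $\rho=(1\ i)$, which holds by Lemma~\ref{lem:spreadrel}. The terms over $w_l$ with $l\ne1,i$ cancel, and there remains
\[
\sum_k(m_{i,k}-m_{1,k})x_{i,k}+\sum_k(m_{1,k}-m_{i,k})x_{1,k}\sim0 .
\]
By Lemma~\ref{lem:four}, $m_{i,k}-m_{1,k}$ is independent of $k$. So $m_{i,k}=a_i+c_k$ with $a_i=m_{i,0}-m_{1,0}$ and $c_k=m_{1,k}$.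

(1) Suppose $m_{i_0,k}=0$ for all $k$. Then $c_k=-a_{i_0}$ is constant, so $m_{i,k}=m_i$ is independent of $k$ and the relation is $\sum_{i\ne i_0}m_if^*w_i$. Its degree $d\sum m_i$ vanishes, so it is a combination of the $f^*w_i-f^*w_j$ with $i,j\ne i_0$. These do vanish in $\mathrm{Ch}^1(X)$ because $2w_i\sim2w_j$. If only one $w_i$ is involved, the degree condition gives $m_i=0$.

(2) Let $\varpi\colon X\to Y$ be the quotient by $\sigma^k\tau\sigma^{-k}$, with ramification divisor $R_k$. For $(d,g')=(3,2)$ the curve $Y$ has genus $1$ by Lemma~\ref{lem:dihedral}, so $K_X\sim\varpi^*K_Y+R_k\sim R_k$, while $K_X=f^*K_{X'}\sim2f^*w_1$. In $R_k-2f^*w_1$ the coefficient of $x_{2,k}$ is $1$ and that of $x_{2,k+1}$ is $0$, whereas in a combination of the $f^*w_i-f^*w_j$ these coefficients are equal. So this relation is not in their span.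
\end{proof}

\begin{thebibliography}{9}

\bibitem{SGA1}
Grothendieck, \emph{SGA 1}.

\bibitem{Qiu}
Congling Qiu, \emph{Faber--Pandharipande cycle, real multiplication and torsion points}, arXiv:2409.08989 (2024).

\bibitem{Serre}
Serre, \emph{Topics in Galois Theory}.

\end{thebibliography}
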